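# A finitely generated group of surface diffeomorphisms that extends over no 3-manifold

## 1. Theorems A, B, C and the vocabulary of bordant actions

All manifolds are smooth and oriented unless said otherwise. $\Sigma_g$ is the closed orientable surface of genus $g$, $\mathrm{Diff}(M)$ is the group of diffeomorphisms of $M$, $\mathrm{Diff}^1(M)$ the group of $C^1$ diffeomorphisms, and $\mathrm{Diff}_0(M)$ the identity component of $\mathrm{Diff}(M)$.

**Theorem A.** Let $g\ge 0$ and $\Sigma=\Sigma_g$. There is a finitely generated group $\Gamma\subset\mathrm{Diff}_0(\Sigma)$ for which there is no compact $3$-manifold $W$ (orientable or not, connected or not) with $\partial W=\Sigma$ and homomorphism $\phi:\Gamma\to\mathrm{Diff}^1(W)$ restricting to the given action on $\partial W$. In particular $\Gamma\hookrightarrow\mathrm{Diff}_0(\Sigma)$ is not nullbordant.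

The last word needs its definition.

**Definition (bordant actions).** Let $\Gamma$ be a discrete group. Two actions $\rho_i:\Gamma\to\mathrm{Diff}(M_i)$, $i=1,2$, on closed oriented $n$-manifolds are *bordant* if there are a compact oriented $(n+1)$-manifold $W$ with $\partial W=M_1\sqcup\overline{M_2}$ (the bar reverses orientation) and a homomorphism $\phi:\Gamma\to\mathrm{Diff}(W)$ whose restriction to each $M_i$ is $\rho_i$. An action on $M$ is *nullbordant* if it is bordant to the action on the empty manifold: there are a compact oriented $W$ with $\partial W=M$ and an action of $\Gamma$ on $W$ that restricts to the given one on $M$.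

For example, every subgroup of $SO(3)$ acts on $S^2$, and this action is nullbordant because the same matrices act on the unit ball.

Kathryn Mann and Sam Nariman, in "Dynamical and cohomological obstructions to extending group actions" (arXiv:1905.11637, 2019), ask whether there is a finitely generated $\Gamma\subset\mathrm{Diff}_0(\Sigma_g)$, $g\ge2$, whose embedding in $\mathrm{Diff}_0(\Sigma_g)$ is not nullbordant. Theorem A answers yes, for every $g\geq 2$. Note what is quantified. Each single element of $\Gamma$ is isotopic to the identity and therefore extends over any $W$ with boundary $\Sigma$: run the isotopy in a collar. The theorem says that these extensions can never be chosen compatibly with the relations of $\Gamma$. It says so for all $W$ at once, with no condition on the topology of $W$, and even when the extensions are only $C^1$.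

We also prove two strengthenings.

**Theorem B.** For the same $\Gamma$ there is an integer $e(\alpha)$, defined for every action $\alpha$ of $\Gamma$ on a closed oriented surface. It is additive under disjoint union, changes sign under orientation reversal, and vanishes on nullbordant actions (even if only a $C^1$ extension to an oriented $W$ is required). Moreover $e(\Gamma\hookrightarrow\mathrm{Diff}_0(\Sigma))=\pm1$. Hence for $k\ge1$ the disjoint union of $k$ copies of the action is not nullbordant, and any action bordant to it ($k=1$) has the same $e=\pm1$, so it has a global fixed point.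

**Theorem C.** Every countable subset of $\mathrm{Diff}_0(\Sigma)$ lies in a finitely generated subgroup of $\mathrm{Diff}_0(\Sigma)$ which is not nullbordant. Every subgroup of $\mathrm{Diff}(\Sigma)$ containing $\Gamma$, for example $\mathrm{Diff}_0(\Sigma)$, is not nullbordant.

A *global fixed point* is a point fixed by every element of the group. We write $[a,b]=aba^{-1}b^{-1}$, and $\exp X$ for the time-one map of a vector field $X$. A group is *perfect* if it equals its commutator subgroup. Equivalently, all its homomorphisms to abelian groups are trivial.

## 2. Free groups extend, and $\mathbb Z/3$ on the torus does not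

**Free groups.** If $\Gamma\subset\mathrm{Diff}_0(\Sigma)$ is free, its action is nullbordant. Let $V$ be a handlebody with $\partial V=\Sigma$ and collar $\Sigma\times[0,1]$, $\partial V=\Sigma\times 0$. For each free generator $f$ choose a smooth isotopy $f_t$ with $f_t=f$ for $t$ near $0$ and $f_t=\mathrm{id}$ for $t$ near $1$. Put $(z,t)\mapsto(f_t(z),t)$ on the collar and the identity elsewhere. As there are no relations to respect, this defines an action of $\Gamma$ on $V$. So a non-nullbordant $\Gamma$ must use relations.

**An order-three rotation.** Let $\omega=e^{2\pi i/3}$ and let $t$ be multiplication by $\omega$ on the torus $T^2=\mathbb C/\mathbb Z[\omega]$. The fixed points are the classes $z$ with $(\omega-1)z\in\mathbb Z[\omega]$. There are $|\omega-1|^2=3$ of them, and at each one the derivative is rotation by $2\pi/3$. *This action of $\mathbb Z/3$ is not nullbordant.*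

Suppose it extends to $W$ with $\partial W=T^2$. Let $W_0$ be the component of $W$ containing $T^2$; it is preserved by $t$. At a fixed point $y\in W_0$ put $D=D_yt$. Take a chart $\psi$ with $\psi(y)=0$, valued in $\mathbb R^3$ or in the half-space $\mathbb R^2\times[0,\infty)$, and average:
$$\Psi(z)=\tfrac13\sum_{k=0}^{2}D^{-k}\psi(t^kz).$$
Then $\Psi$ has invertible derivative at $y$, satisfies $\Psi t=D\Psi$, and in the boundary case takes values in the half-space, with $\partial W$ going to its boundary plane, because $D$ preserves both. So $t$ is linear in the chart $\Psi$. If $D=1$ at some fixed point of $W_0$, then the set of fixed points with $D=1$ is nonempty, open (by linearity in $\Psi$) and closed in $W_0$, so $t=\mathrm{id}$ on $W_0$, which is false. So $D$ has order $3$, its eigenvalues are $1,\omega,\bar\omega$, and the fixed set near $y$ is an arc. If $y\in\partial W$, then $D$ acts on the line $T_yW/T_y\partial W$ by a positive number with cube $1$, hence trivially, and on $T_y\partial W$ with eigenvalues $\omega,\bar\omega$. So the arc is a half-open arc leaving $\partial W$ transversally. Hence $\mathrm{Fix}(t)\cap W_0$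 is a compact $1$-manifold with exactly $3$ boundary points. But a compact $1$-manifold is a finite union of circles and closed arcs and has an even number of boundary points.

This parity argument is the engine of the whole lecture. The example itself does not answer the question, since $t$ acts nontrivially on $H_1(T^2)$ and so is not in $\mathrm{Diff}_0(T^2)$. For $g\ge2$, finite groups cannot help at all: a finite-order $f\in\mathrm{Diff}_0(\Sigma_g)$ preserves a metric, hence a conformal structure, hence the hyperbolic metric in that conformal class. A lift of $f$ commuting with the deck group is an isometry of $\mathbb H^2$ that moves all points a bounded distance, so it fixes the circle at infinity and is the identity. Thus we need an infinite group and must do without averaging.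

## 3. Where a fixed arc can die

Take $\Gamma\subset\mathrm{Diff}_0(\Sigma)$ with exactly one global fixed point $p$ and an element $\zeta\in\Gamma$ with $D_p\zeta=-I$. The sensible first attempt goes as follows. Suppose $\Gamma$ acts on $W$ with $\partial W=\Sigma$. In a half-space chart $\mathbb R^2\times[0,\infty)$ at $p$, look for fixed points of $\zeta$. The horizontal displacement of $\zeta$ has derivative $-2I$ in the horizontal directions, so by the implicit function theorem it vanishes exactly along a curve $e=\eta(l)$ issuing from $p$. We would like this curve to consist of points fixed by $\Gamma$. Nothing so far guarantees it, for two separate reasons.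

**Example 3.1 (drift along the curve).** On $\mathbb R^2\times[0,\infty)$ let $\zeta(e,l)=(-e,\,l/(1+l))$. Its derivative at $0$ is $\mathrm{diag}(-1,-1,1)$, and the horizontal displacement vanishes on $e=0$. But $l/(1+l)=l$ only for $l=0$, so the origin is the only fixed point.

**Example 3.2 (drift off the curve).** On $\mathbb R^2\times[0,\infty)$ let $\zeta(e,l)=(-e,l)$ and $s(e,l)=(e+l^2v_0,\,l)$ with $v_0\ne0$. Now $\zeta$ fixes the whole axis $e=0$, but $s$ moves every point with $l>0$. The only common fixed point is the origin. Here $\zeta^2=1$ and $\zeta s\zeta^{-1}=s^{-1}$, so $\langle\zeta,s\rangle$ is infinite dihedral and has no nonzero homomorphism to $\mathbb R$.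

The first failure is governed by homomorphisms to $\mathbb R$. In dimension one this is the whole story, and the proof there is the model for what follows.

**Lemma 3.3.** Let $\Gamma$ be a finitely generated perfect group acting on $[0,1)$ by $C^1$ diffeomorphisms. Then all points of some interval $[0,\delta)$ are fixed by $\Gamma$.

*Proof.* The endpoint $0$ is fixed, and $g\mapsto g'(0)\in\mathbb R_{>0}$ is a homomorphism to an abelian group, so $g'(0)=1$ for all $g$. Let $S$ be a finite symmetric generating set. If the lemma fails, there are $t_n\to0$ with $\varepsilon_n=\max_{s\in S}|s(t_n)-t_n|>0$. Put $u_n(g)=(g(t_n)-t_n)/\varepsilon_n$. By the mean value theorem, $g(a)-g(a')=(1+o(1))(a-a')$ as $a,a'\to0$. With $a=g'(t_n)$ and $a'=t_n$ (here $g'$ is a second group element) this gives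
$$u_n(gg')=u_n(g)+u_n(g')+o(1)|u_n(g')|.$$
Since $|u_n(s)|\le1$ for $s\in S$, induction on word length bounds each $u_n(g)$. Pass to a subsequence along which $u_n(s)$ converges for every $s\in S$; then $u_n(g)$ converges for every $g$, to a homomorphism $u:\Gamma\to\mathbb R$ with $\max_S|u|=1$. A perfect group has no such homomorphism. $\square$

In dimension three the same rescaling produces a *cocycle* in place of a homomorphism.

**Definition (cocycle).** Let $D:\Gamma\to GL_n(\mathbb R)$ be a representation. A *cocycle* for $D$ is a map $u:\Gamma\to\mathbb R^n$ with $u(gg')=u(g)+D(g)u(g')$ for all $g,g'$. For each $v\in\mathbb R^n$, $u(g)=(D(g)-1)v$ is a cocycle, called a *coboundary*.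

If $D$ is trivial, cocycles are homomorphisms to $\mathbb R^n$ and coboundaries are $0$. Setting $g=g'=1$ gives $u(1)=0$. In Example 3.2, $D(s)=1$, $D(\zeta)=\mathrm{diag}(-1,-1,1)$, and there is a cocycle with $u(s)=(v_0,0)$ and $u(\zeta)=0$: it is compatible with $\zeta s=s^{-1}\zeta$, as both sides get the value $-(v_0,0)$, and with $\zeta^2=1$. It is not a coboundary, since coboundaries vanish on $s$. This cocycle is what pushes points off the axis.

So we want a group whose cocycles are under control. There is one more demand: far along the curve, at an interior point $y\in W$, we know nothing about the representation of $\Gamma$ on $T_yW$. The control must therefore hold for all representations that could conceivably occur. This leads to the following list.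

**Proposition 3.4.** There are a finitely generated group $\Gamma\subset\mathrm{Diff}_0(\Sigma)$, a point $p\in\Sigma$ and an element $\hat x\in\Gamma$ such that, with $\zeta=\hat x^2$, the following hold.

- (P1) $\Gamma$ fixes $p$ and no other point of $\Sigma$, and $D_p\zeta=-I$.
- (P2) For every homomorphism $D:\Gamma\to GL_n(\mathbb R)$, $n\le3$, the group $D(\Gamma)$ is perfect and $D(\zeta)$ is central in it.
- (P3) Let $D:\Gamma\to GL_3(\mathbb R)$ be such that $D(\zeta)$ has characteristic polynomial $(\lambda-1)(\lambda+1)^2$, and let $E\subset\mathbb R^3$ be its generalized eigenspace for $-1$. Then every cocycle $u$ for $D$ has the form $u(g)=(D(g)-1)v$ with $v\in E$.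

Section 4 deduces Theorem A from (P1)–(P3). Sections 5–9 build $\Gamma$.

## 4. The fixed curve of a group with (P1)–(P3), and Theorem A

Throughout this section $\Gamma$ is as in Proposition 3.4.

**Lemma 4.1.** Let $D:\Gamma\to GL_n(\mathbb R)$, $n\le3$.

(a) If $n=1$, then $D$ is trivial.

(b) The characteristic polynomial of $D(\zeta)$ is $\lambda-1$ if $n=1$; $(\lambda-1)^2$ or $(\lambda+1)^2$ if $n=2$; $(\lambda-1)^3$ or $(\lambda-1)(\lambda+1)^2$ if $n=3$.

(c) If it is $(\lambda-1)(\lambda+1)^2$, let $E$ (dimension 2) and $L$ (dimension 1) be the generalized eigenspaces for $-1$ and $1$. Then $E$ and $L$ are $\Gamma$-invariant and $\Gamma$ acts trivially on $L$.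

*Proof.* (a) is clear, as $D(\Gamma)$ is perfect by (P2) and abelian. For (b), let $\lambda$ be a complex eigenvalue of $D(\zeta)$ of algebraic multiplicity $\mu$. Its generalized eigenspace in $\mathbb C^n$ is $D(\Gamma)$-invariant because $D(\zeta)$ is central. The determinant of the perfect group $D(\Gamma)$ on it is a homomorphism to $\mathbb C^*$, hence $1$. Evaluating at $D(\zeta)$ gives $\lambda^\mu=1$. So a simple eigenvalue equals $1$, and there is at most one of them. For $n=2$ there is thus a single eigenvalue, with $\lambda^2=1$. For $n=3$, if there is a single eigenvalue it is real with $\lambda^3=1$, so $\lambda=1$. Otherwise the multiplicities are $1$ and $2$, the simple eigenvalue is $1$, and the double one satisfies $\lambda^2=1$, $\lambda\neq1$. For (c), invariance again follows from centrality, and the action on $L$ is trivial by (a). $\square$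

Let $W$ be a compact $3$-manifold and $\phi:\Gamma\to\mathrm{Diff}^1(W)$ a homomorphism; nothing is assumed about $\partial W$ yet. For $y$ in the set $\mathrm{Fix}(\Gamma)\subset W$ of global fixed points, the chain rule makes the derivatives at $y$ a representation $D_y:\Gamma\to GL(T_yW)$. Put
$$\mathcal E=\{y\in\mathrm{Fix}(\Gamma):\ D_y(\zeta)\text{ has characteristic polynomial }(\lambda-1)(\lambda+1)^2\}.$$

**Step 4.2 ($\mathcal E$ is compact).** *This step makes sure that no fixed curve escapes or changes type.* On the closed set $\mathrm{Fix}(\Gamma)$ the characteristic polynomial of $D_y(\zeta)$ depends continuously on $y$ and takes at most two values by Lemma 4.1(b). So it is locally constant, and $\mathcal E$ is open and closed in $\mathrm{Fix}(\Gamma)$. In particular $\mathcal E$ is compact. For $y\in\mathcal E$ write $T_yW=E_y\oplus L_y$ as in Lemma 4.1(c).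

**Step 4.3 (the boundary points of $W$ in $\mathcal E$).** *This step reads off $\mathcal E\cap\partial W$ from the action on $\partial W$ alone.* Let $y\in\mathrm{Fix}(\Gamma)\cap\partial W$. Then $\Gamma$ preserves $T_y\partial W$ and acts on the line $T_yW/T_y\partial W$, trivially by Lemma 4.1(a). So the characteristic polynomial of $D_y(\zeta)$ is $(\lambda-1)$ times that of its restriction to $T_y\partial W$, and
$$y\in\mathcal E\iff D_y(\zeta)|_{T_y\partial W}\text{ has characteristic polynomial }(\lambda+1)^2;\quad\text{then } E_y=T_y\partial W. \tag{1}$$

**Proposition 4.4.** $\mathcal E$ is a compact $C^1$ $1$-manifold with boundary $\mathcal E\cap\partial W$, and $T_y\mathcal E=L_y$ for $y\in\mathcal E$.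

*Proof.* Fix $y\in\mathcal E$ and write $D=D_y$.

**Step 1 (a curve that contains all nearby fixed points).** *We use $\zeta$ alone.* Take a chart to $\mathbb R^2\times\mathbb R$, or to $\mathbb R^2\times[0,\infty)$ if $y\in\partial W$, with $y\mapsto0$, $E_y=\mathbb R^2\times0$ and $L_y=0\times\mathbb R$. In the boundary case $E_y=T_y\partial W$ is automatically the boundary plane by (1), and a linear shear preserving the half-space puts the transverse line $L_y$ in position. Let $P$ be the projection to $E_y$ along $L_y$ and
$$G(e,l)=P\big(\phi(\zeta)(e,l)-(e,l)\big).$$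
$G$ is $C^1$ near $0$, $G(0)=0$, and $\partial_eG(0)=D(\zeta)|_E-1$ is invertible, as the only eigenvalue of $D(\zeta)|_E$ is $-1$. In the boundary case extend $G$ to $l<0$ by $G(e,-l)=2G(e,0)-G(e,l)$ for $l>0$. The values agree along $l=0$; the $e$-derivative tends there to $2\partial_eG(e,0)-\partial_eG(e,0)=\partial_eG(e,0)$, and the derivative in the last variable at $-l$ is $\partial_lG(e,l)$. So the extension is $C^1$. By the implicit function theorem, $\{G=0\}$ is near $0$ a graph $e=\eta(l)$ with $\eta\in C^1$, $\eta(0)=0$. All points of $\mathrm{Fix}(\Gamma)$ near $y$ lie on this graph (with $l\ge0$ in the boundary case).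

**Step 2 (every point of the curve is fixed).** *We claim that the points $(\eta(l),l)$ with $|l|$ small ($l\ge0$ small in the boundary case) are fixed by $\Gamma$; this excludes the drifts of Section 3.* Let $S$ be a finite symmetric generating set of $\Gamma$; here finite generation is used. If the claim fails, there are points $y_n=(\eta(l_n),l_n)\to0$ with $\varepsilon_n=\max_{s\in S}|\phi(s)y_n-y_n|>0$. For each $g$ and all $n$ large depending on $g$, put
$$u_n(g)=\frac{\phi(g)y_n-y_n}{\varepsilon_n}\in\mathbb R^3 .$$
The map $\phi(g)-D(g)$ is $C^1$ with derivative zero at $0$. Balls and half-balls around $0$ are convex, so the mean value inequality gives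
$$|\phi(g)a-\phi(g)a'-D(g)(a-a')|\le\omega_g\big(\max(|a|,|a'|)\big)\,|a-a'|,\qquad \omega_g(t)\to0\text{ as }t\to0 .$$
Apply this with $a=\phi(g')y_n$, $a'=y_n$, and write $\phi(gg')y_n-y_n=\big(\phi(g)\phi(g')y_n-\phi(g)y_n\big)+\big(\phi(g)y_n-y_n\big)$. The result is
$$u_n(gg')=u_n(g)+D(g)u_n(g')+o(1)|u_n(g')| .$$
Since $|u_n(s)|\le1$ on $S$, induction on word length shows that $u_n(g)$ stays bounded for each $g$. Pass to a subsequence on which $u_n(s)$ converges for all $s\in S$; by the same induction $u_n(g)$ converges for all $g$. The limit $u$ is a cocycle for $D$ with $\max_S|u(s)|=1$.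

By (P3), $u(g)=(D(g)-1)v$ with $v\in E$. Because $y_n$ lies on the graph, $Pu_n(\zeta)=G(y_n)/\varepsilon_n=0$, so $Pu(\zeta)=0$. But $u(\zeta)=(D(\zeta)-1)v$ lies in $E$, so $(D(\zeta)-1)v=Pu(\zeta)=0$. Since $D(\zeta)-1$ is invertible on $E$, $v=0$ and $u=0$, contradicting $\max_S|u|=1$.

**Step 3 (conclusion).** *We assemble the local picture.* Near $y$ the set $\mathrm{Fix}(\Gamma)$, and hence $\mathcal E$, which is open in it, is the $C^1$ arc $\{(\eta(l),l)\}$ with $|l|<\delta$, or with $0\le l<\delta$ if $y\in\partial W$; in that case the arc meets $\partial W$ only at $y$. So $\mathcal E$ is a $1$-manifold with boundary $\mathcal E\cap\partial W$, and it is compact by Step 4.2. The arc consists of fixed points, so its tangent line at $y$ is fixed by $D(\zeta)$ and lies in $\ker(D(\zeta)-1)=L_y$. $\square$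

**Proof of Theorem A from Proposition 3.4.** Suppose $\partial W=\Sigma$ and $\phi:\Gamma\to\mathrm{Diff}^1(W)$ extends the action on $\Sigma$. By (P1) the only point of $\mathrm{Fix}(\Gamma)\cap\partial W$ is $p$, and $D_p\zeta|_{T_p\Sigma}=-I$ has characteristic polynomial $(\lambda+1)^2$. By (1), $\mathcal E\cap\partial W=\{p\}$. By Proposition 4.4, $\mathcal E$ is a compact $1$-manifold with exactly one boundary point. A compact $1$-manifold has an even number of boundary points, a contradiction. Hence no such $W$ and $\phi$ exist. $\blacksquare$

## 5. Simplicity and fragmentation of diffeomorphism groups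

It remains to build $\Gamma$. For a connected manifold $M$ without boundary let $\mathrm{Diff}_c(M)_0$ be the group of diffeomorphisms isotopic to $\mathrm{id}$ by a smooth isotopy supported in a compact set. If $X$ is a vector field with compact support, then $\exp X\in\mathrm{Diff}_c(M)_0$. We use two theorems.

**(T)** $\mathrm{Diff}_c(M)_0$ is simple, hence (being nonabelian) perfect. (Thurston, Bull. AMS 80 (1974), with Epstein, Compositio 22 (1970); see Banyaga, *The Structure of Classical Diffeomorphism Groups*, Ch. 2.)

**(Fr)** Fragmentation: if $f\in\mathrm{Diff}_c(M)_0$ has an isotopy to $\mathrm{id}$ supported in a compact set covered by open sets $V_i$, then $f$ is a finite product of elements of the groups $\mathrm{Diff}_c(V_i)_0$. (Same book.)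

**Lemma 5.1.** Let $B_0$ be an open disc. Then $\mathrm{Diff}_c(B_0)_0$ is generated by the commutators $[\exp X,\exp Y]$ with $X,Y\in\mathrm{Vect}_c(B_0)$, the vector fields with compact support in $B_0$.

*Proof.* Since $f(\exp X)f^{-1}=\exp(f_*X)$, the exponentials form a conjugation-invariant set. They generate a nontrivial normal subgroup, which is everything by (T). The $[\exp X,\exp Y]$ also form a conjugation-invariant set, so they generate a normal subgroup. In the quotient the images of the exponentials commute, and they generate it, so the quotient is abelian. By perfectness the quotient is trivial. $\square$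

Now fix a chart identifying a closed disc in $\Sigma$ with $\{v\in\mathbb R^2:|v|\le3\}$, let $p$ correspond to $0$, and write $B(r)=\{|v|<r\}$. Put
$$\mathcal N=\mathrm{Diff}_c(\Sigma\setminus p)_0 .$$
Extended by the identity at $p$, it is a subgroup of $\mathrm{Diff}_0(\Sigma)$ all of whose elements are the identity near $p$.

Here is the plan for $\Gamma$. By (P2), applied to $D_p$, the image $D_p(\Gamma)\subset GL_2(\mathbb R)$ must be perfect and contain $-I$; we take it to be a lift to $SL_2(\mathbb R)$ of the $(2,3,7)$ triangle group. Linear maps near $p$ have to be cut off to become diffeomorphisms of $\Sigma$. This destroys the relations, but only up to elements of $\mathcal N$. The simple group $\mathcal N$ has no small linear representations, but it is not finitely generated. So we take a countable simple piece $C$ of it, and add one more generator $F$ to generate $C$. This $F$ must not create new representations or cocycles.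

## 6. The $(2,3,7)$ relations near $p$

**Step 6.1 (a perfect group and a central element of $\widetilde{SL}_2(\mathbb R)$).** *This step produces $x,y,w$ with $x^2=y^3=w^7=xyw$ and with $x^2$ lying over $-I$.* Let $\widetilde{SL}_2(\mathbb R)=\widetilde{PSL}_2(\mathbb R)$ be the universal cover. For $P\in\mathbb H^2$ let $R_P(\theta)\in PSL_2(\mathbb R)$ be the rotation about $P$ by the angle $\theta$ (counterclockwise) and $\theta\mapsto r_P(\theta)\in\widetilde{SL}_2(\mathbb R)$ the one-parameter group lifting it. It is jointly continuous in $(P,\theta)$, since conjugating by a lift of an isometry that carries $P_0$ to $P$ carries $r_{P_0}$ to $r_P$. For example, for $P=i$ the image of $r_P(\theta)$ in $SL_2(\mathbb R)$ is the matrix rotation by $\pm\theta/2$, with a fixed sign, and for other $P$ it is a conjugate of that.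

Put $c=r_P(2\pi)$. It lies over $1\in PSL_2(\mathbb R)$, so it lies in the kernel of the covering homomorphism $\widetilde{SL}_2(\mathbb R)\to PSL_2(\mathbb R)$, which is discrete and central. By continuity in $P$ it does not depend on $P$. Its image in $SL_2(\mathbb R)$ is the rotation by $\pm\pi$, that is, $-I$.

Let $ABC$ be a counterclockwise hyperbolic triangle with angles $\alpha,\beta,\gamma$ and let $s$ denote reflections in its sides. A product of two reflections in lines through a point is the rotation by twice the angle from the line of the first applied to that of the second, so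
$$R_A(2\alpha)R_B(2\beta)R_C(2\gamma)=s_{AC}s_{AB}\cdot s_{AB}s_{BC}\cdot s_{BC}s_{CA}=1\quad\text{in }PSL_2(\mathbb R).$$
Hence $r_A(2\alpha)r_B(2\beta)r_C(2\gamma)$ lies in the discrete kernel. Move $B$ and $C$ continuously to $A$ along the sides through $A$. The product varies continuously in a discrete group, so it is constant. The angle at $A$ stays $\alpha$, and the angle sum tends to $\pi$ because the area tends to $0$. Along a sequence on which the other two angles converge, to $\beta_0$ and $\gamma_0$ say, the product tends to $r_A(2\alpha)r_A(2\beta_0)r_A(2\gamma_0)=r_A(2\pi)=c$. Hence it equals $c$.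

Take the angles $\pi/2,\pi/3,\pi/7$, whose sum is less than $\pi$, and set $x=r_A(\pi)$, $y=r_B(2\pi/3)$, $w=r_C(2\pi/7)$. Then
$$x^2=y^3=w^7=xyw=c. \tag{2}$$
Let $Q=\langle x,y,w\rangle$, and let a bar denote the image in $SL_2(\mathbb R)$, so $\bar x^2=-I$. Let also
$$\hat Q=\langle x,y,w\mid x^2=y^3=w^7=xyw\rangle$$
be the abstract group. It is perfect: its abelianization is presented by the matrix with rows $(2,-3,0)$, $(0,3,-7)$, $(1,-1,-1)$, whose determinant is $2(-3-7)+3\cdot7=1$. And $x^2$ is central in $\hat Q$, since it is a power of each of the three generators.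

**Step 6.2 (expansion).** *This step will help to ensure that $p$ is the only global fixed point.* Claim: there is a finite $Q_0\subset Q$ such that for every $v\in\mathbb R^2\setminus0$ some $q\in Q_0$ satisfies $|\bar qv|>2|v|$.

The vectors with bounded $\bar Q$-orbit form a $\bar Q$-invariant subspace. The matrix $\bar y$ is conjugate to the rotation by $\pm\pi/3$ and has no invariant line, so the subspace is $0$ or $\mathbb R^2$. If it were $\mathbb R^2$, then $\bar Q$ would be bounded, hence relatively compact in $SL_2(\mathbb R)$, and would preserve an inner product, that is, fix a point of $\mathbb H^2$. But $\bar x$ fixes only $A$ and $\bar y$ only $B\ne A$. So every nonzero orbit is unbounded: for each unit vector $v$ there is $q\in Q$ with $|\bar qv|>2$, and the same $q$ works for nearby unit vectors. By compactness of the unit circle finitely many $q$ suffice, and the claim follows by homogeneity.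

**Step 6.3 (cutting off linear paths).** *This step turns elements of $\widetilde{SL}_2(\mathbb R)$ into diffeomorphisms of $\Sigma$, well defined up to $\mathcal N$.* Let $\chi:[0,\infty)\to[0,1]$ be smooth with $\chi=1$ on $[0,1]$ and $\chi=0$ on $[2,\infty)$. By a *path* we mean a smooth path $A_t$, $0\le t\le1$, in $SL_2(\mathbb R)$ with $A_0=I$, constant near $t=0$ and $t=1$. It *represents* the endpoint of its lift to $\widetilde{SL}_2(\mathbb R)$ that starts at $1$. Let $f_A$ be the time-one map of the time-dependent field $\chi(|v|)\dot A_tA_t^{-1}v$, extended by $0$ to $\Sigma$. Then $f_A\in\mathrm{Diff}_0(\Sigma)$. If $|v|$ is so small that $|A_tv|\le1$ for all $t$, then $t\mapsto A_tv$ is an integral curve, so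
$$f_A(v)=A_1v\quad\text{for }v\text{ near }0 .$$

*Same element, same map up to $\mathcal N$.* Let $A^0,A^1$ be paths that represent the same element. By the Iwasawa decomposition $SL_2(\mathbb R)$ is diffeomorphic to $S^1\times\mathbb R^2$, so $\widetilde{SL}_2(\mathbb R)$ is diffeomorphic to $\mathbb R^3$. In these coordinates join the lifts of $A^0$ and $A^1$ by the straight-line homotopy and project. This is a smooth homotopy $A^s$ of paths rel endpoints. Then $f_{A^s}f_{A^0}^{-1}$, $0\le s\le1$, is an isotopy starting at $\mathrm{id}$ and supported in $\{|v|\le2\}$. On a ball so small that $|A^s_tv|\le1$ for all $s,t$, all $f_{A^s}$ equal the same linear map, so the isotopy is the identity on a neighborhood of $0$ independent of $s$. Thus its support is compact in $\Sigma\setminus p$, and $f_{A^1}f_{A^0}^{-1}\in\mathcal N$.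

*Products and inverses.* The field $\dot A_tA_t^{-1}$ does not change if $A_t$ is multiplied on the right by a constant. Hence $f_Af_B$ is $f$ of the concatenated path "first $B_t$, then $A_tB_1$", and $f_A^{-1}$ is $f$ of the path $A_{1-t}A_1^{-1}$. Lifting these paths shows that they represent the product and the inverse in $\widetilde{SL}_2(\mathbb R)$.

**Step 6.4 (lifting $x,y,w$).** *This step records which relations survive.* Let $\hat x,\hat y,\hat w$ be $f$ of paths representing $x,y,w$ (for instance smooth reparametrizations of the one-parameter groups). If a word satisfies $R(x,y,w)=1$ in $\widetilde{SL}_2(\mathbb R)$, then $R(\hat x,\hat y,\hat w)=f_A$ with $A$ representing $1$. The constant path also represents $1$ and gives $f=\mathrm{id}$, so $R(\hat x,\hat y,\hat w)\in\mathcal N$. By (2),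
$$r_1=\hat x^2\hat y^{-3},\qquad r_2=\hat y^3\hat w^{-7},\qquad r_3=\hat x^2(\hat x\hat y\hat w)^{-1}\ \in\ \mathcal N. \tag{3}$$
For each $q\in Q_0$ fix a word in $x,y,w$ for $q$ and let $\hat q$ be the same word in $\hat x,\hat y,\hat w$. Fix $r\in(0,1)$ so small that $\hat q=\bar q$ on $B(r)$, with values in the chart, for all $q\in Q_0$.

## 7. Discs, and a countable simple group with no small representations

**Step 7.1 (the elements $\rho,h,b,b',k_j$).** *This step sets up the geometry used to recover $C$ from a single diffeomorphism, and to move one small disc over all of $\Sigma\setminus p$.*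

In an open disc of $\Sigma\setminus p$, identified with $\mathbb R^2$, let $\rho$ be the time-one map of a cut-off rotation flow, equal to the rotation by $\pi/3$ on a large round disc. Let $U_0$ be a small round open disc in it, off-center, such that the discs $U_i=\rho^i(U_0)$, $0\le i\le5$, are disjoint with closures in the large disc. Then $\rho\in\mathcal N$, and $\rho^6=\mathrm{id}$ on $\bigcup U_i$.

Inside $U_0\cong\mathbb R^2$ let $h\in\mathrm{Diff}_c(U_0)_0$ be the time-one map of $\chi_1\partial_1$, where $\chi_1\ge0$ has compact support and $\chi_1=1$ on $[-2,2]\times[-1,1]$. Let $B$ be the open disc of radius $1/4$ at the origin of $U_0\cong\mathbb R^2$. On $B$ the map $h$ is the translation by $(1,0)$, so $h(B)\subset\{v_1>3/4\}$. Since $v_1$ is nondecreasing along the flow, $h^i(B)\subset\{v_1>3/4\}$ for all $i\ge1$, so $h^i(B)\cap B=\emptyset$. Applying powers of $h$, we see that *the sets $h^i(B)$, $i\ge0$, are pairwise disjoint*. All of them lie in $\operatorname{supp}\chi_1$.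

Choose an open disc $B_0$ with $\bar B_0\subset B$, and $b,b'\in\mathrm{Diff}_c(B)_0$ with $B_0,\ b(B_0),\ b'(B_0)$ pairwise disjoint. Since $\mathcal N$ is transitive on $\Sigma\setminus p$ and $\Sigma\setminus B(r)$ is compact, choose $k_1,\dots,k_m\in\mathcal N$ with $\bigcup_jk_j(B_0)\supset\Sigma\setminus B(r)$. Let
$$G_S=\langle\hat x,\hat y,\hat w,k_1,\dots,k_m\rangle .$$

**Step 7.2 (translates of $B_0$ cover).** *This makes fragmentation applicable with translates of one disc.* Claim:
$$\{g(B_0):g\in G_S\}\ \text{ covers }\Sigma\setminus p\text{ and consists of subsets of }\Sigma\setminus p. \tag{4}$$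
The second part holds as $G_S$ fixes $p$. Let $u\ne p$. If $u\in\Sigma\setminus B(r)$, then $u$ is in some $k_j(B_0)$. If $u\in B(r)\setminus0$, then by Step 6.2 some $\hat q$ with $q\in Q_0$ more than doubles $|u|$. Repeat as long as we stay in $B(r)$; after finitely many steps we land in $\Sigma\setminus B(r)\subset\bigcup_jk_j(B_0)$.

**Step 7.3 (the countable group $C$).** *We want a countable subgroup of $\mathcal N$ that is simple, contains the auxiliary elements and cannot act linearly on $\mathbb R^3$.* Choose nine disjoint discs in $\Sigma\setminus p$, and in each a pair of noncommuting elements of $\mathrm{Diff}_c(\text{disc})_0$. Let $T\subset\mathcal N$ be the finite set consisting of these $18$ elements together with $\rho,h,b,b',k_1,\dots,k_m,r_1,r_2,r_3$.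

*There is a countable simple group $C$ with $T\subset C\subset\mathcal N$.* Put $C_0=\langle T\rangle$. Given a countable $C_n$, write, for each $a\ne1$ and $a'$ in $C_n$, the element $a'$ as a finite product of $\mathcal N$-conjugates of $a^{\pm1}$. This is possible as $\mathcal N$ is simple by (T). Let $C_{n+1}$ be generated by $C_n$ and all conjugating elements used. It is countable. Put $C=\bigcup C_n$. If a normal subgroup of $C$ contains some $a\ne1$, it contains every $a'\in C$, because some $C_n$ contains both. So $C$ is simple. Being nonabelian, it is perfect.

**Lemma 7.4.** Every homomorphism $C\to GL_n(\mathbb R)$, $n\le3$, is trivial.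

*Proof.* Otherwise it is injective, as $C$ is simple. Then $GL_3(\mathbb R)\supset GL_n(\mathbb R)$ contains nine pairwise commuting nonabelian subgroups $G_1,\dots,G_9$, the images of the groups generated by the nine pairs. Let $Z_k$ be the centralizer of $G_1\cup\dots\cup G_k$ in $M_3(\mathbb R)$, a linear subspace; $Z_0=M_3(\mathbb R)$ has dimension $9$. Since the groups commute with each other, $G_{k+1}\subset Z_k$. Since $G_{k+1}$ is nonabelian, $G_{k+1}\not\subset Z_{k+1}$. So $\dim Z_{k+1}<\dim Z_k$ for $k=0,\dots,8$, and $\dim Z_9\le0$. This contradicts $I\in Z_9$. $\square$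

## 8. One vector field that encodes $C$, and the group $\Gamma$

The group $\langle T\rangle$ is finitely generated, but Lemma 7.4 is about $C$, which may be larger. We need a finitely generated group that contains all of $C$.

**Step 8.1 (what has to be encoded).** *This step reduces $C$ to a sequence of vector fields on one disc.* Let $a\in C$. It has an isotopy to $\mathrm{id}$ with compact support in $\Sigma\setminus p$, which is covered by the sets $g(B_0)$, $g\in G_S$, by (4). By (Fr), $a$ is a finite product of elements of the groups $\mathrm{Diff}_c(g(B_0))_0=g\,\mathrm{Diff}_c(B_0)_0\,g^{-1}$. By Lemma 5.1, $a$ is a finite product of elements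
$$g\,[\exp X,\exp Y]^{\pm1}g^{-1},\qquad g\in G_S,\ X,Y\in\mathrm{Vect}_c(B_0). \tag{5}$$
As $C$ is countable, we can let $(X_i)_{i\ge1}$ be a sequence in $\mathrm{Vect}_c(B_0)$ containing all $X,Y$ needed for all elements of $C$. The sequence may contain countably many further fields; this freedom is used in Section 11.

**Step 8.2 (packing the sequence into one field).** *We put small multiples of the $X_i$ side by side on the disjoint sets $h^i(B)$.* Choose integers $N_i\ge1$ with $\|N_i^{-1}(h^i)_*X_i\|_{C^i}\le2^{-i}$ and set
$$Z=\sum_{i\ge1}N_i^{-1}(h^i)_*X_i .$$
For each $k$ the series converges in $C^k$, since from $i=k$ on its terms are bounded by $2^{-i}$ in $C^k$. So $Z$ is a smooth vector field, with support in the compact subset $\operatorname{supp}\chi_1$ of $U_0$. The $i$-th term has compact support in $h^i(B_0)\subset h^i(B)$, and the $h^i(B)$ are disjoint. So on $h^i(B)$ the field $Z$ equals its $i$-th term, its flow preserves $h^i(B)$, and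
$$\exp Z=h^i\exp(X_i/N_i)h^{-i}\quad\text{on }h^i(B),\ i\ge1. \tag{6}$$

**Step 8.3 (the new generator $F$).** *A generator $\exp Z$ would do the encoding, but nothing would control its image under a representation. We spread copies of $\exp Z$ over the six discs $U_i$ so that relations force that image to be trivial.* For $a=(a_0,\dots,a_5)\in\mathbb Z^6$, indices mod $6$, put
$$F^{(a)}=\prod_{i=0}^5\rho^i\exp(a_iZ)\rho^{-i}.$$
The factors are supported in the disjoint sets $U_i$, so $a\mapsto F^{(a)}$ is a homomorphism. As $\rho^6=\mathrm{id}$ on $U_0$, conjugation by $\rho^6$ fixes $\exp(a_5Z)$, and therefore $\rho F^{(a)}\rho^{-1}=F^{(a')}$ with $a'_{i+1}=a_i$. Write $a$ as the polynomial $\sum a_it^i\in\mathbb Z[t]/(t^6-1)$; then conjugation by $\rho$ is multiplication by $t$. Let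
$$F=F^{(1,1,0,-1,-1,0)}\in\mathcal N .$$
Its polynomial is $1+t-t^3-t^4=(1+t)(1-t^3)$. It is killed by $1+t^3$, because $(1-t^3)(1+t^3)=1-t^6$. It is also killed by $1+t^2+t^4$, because $(1+t)(1-t^3)=(1-t^2)(1+t+t^2)$ and $(1-t^2)(1+t^2+t^4)=1-t^6$. Hence
$$F\cdot\rho^3F\rho^{-3}=1,\qquad F\cdot\rho^2F\rho^{-2}\cdot\rho^4F\rho^{-4}=1. \tag{7}$$
In a representation that is trivial on $\rho$, these read $D(F)^2=1$ and $D(F)^3=1$. Note also that $a_0=1$, so $F=\exp Z$ on $U_0$.

**Definition of $\Gamma$.**
$$\Gamma=\langle\hat x,\hat y,\hat w,\rho,h,b,b',k_1,\dots,k_m,F\rangle\subset\mathrm{Diff}_0(\Sigma),\qquad\zeta:=\hat x^2 .$$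

**Step 8.4 ($C\subset\Gamma$).** *This is the decoding: we extract each $X_i$ from $F$ by commutators.* Let $i\ge1$ and $f_i=h^{-i}Fh^i\in\Gamma$. Since $F=\exp Z$ on $U_0\supset h^i(B)$, (6) shows that on $B$ the map $f_i$ equals $e_i:=\exp(X_i/N_i)$; in particular $f_i(B)=B$. As $b$ is supported in $B$, the map $f_ibf_i^{-1}$ is supported in $B$ and equals $e_ibe_i^{-1}$. Hence
$$[f_i,b]=[e_i,b]=e_i\cdot be_i^{-1}b^{-1},$$
a product of two commuting maps, supported in $B_0$ and in $b(B_0)$. So $[f_i,b]^{N_i}=e_i^{N_i}\cdot be_i^{-N_i}b^{-1}=[\exp X_i,b]$ lies in $\Gamma$. In the same way $[\exp X_j,b']\in\Gamma$ for all $j$. Now $[\exp X_i,b]$ is $\exp X_i$ on $B_0$ and is otherwise supported in $b(B_0)$, while $[\exp X_j,b']$ is $\exp X_j$ on $B_0$ and is otherwise supported in $b'(B_0)$. As $B_0,b(B_0),b'(B_0)$ are disjoint, only the parts on $B_0$ can fail to commute: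
$$\big[[\exp X_i,b],[\exp X_j,b']\big]=[\exp X_i,\exp X_j]\in\Gamma\quad\text{for all }i,j. \tag{8}$$
Since $G_S\subset\Gamma$, all elements (5) needed for $C$ lie in $\Gamma$, so $C\subset\Gamma$.

**Step 8.5 (property (P1)).** *We check the fixed points in $\Sigma$.* All generators fix $p$, and $D_p\zeta=\bar x^2=-I$. If $u\ne p$, then $u\in g(B_0)$ for some $g\in G_S$ by (4), and $gbg^{-1}(u)\in gb(B_0)$, which is disjoint from $g(B_0)$. So $gbg^{-1}\in\Gamma$ moves $u$, and $p$ is the only point fixed by $\Gamma$.

## 9. Representations and cocycles of $\Gamma$

**Lemma 9.1 (property (P2)).** Let $D:\Gamma\to GL_n(\mathbb R)$, $n\le3$. Then $D$ is trivial on $C$ and on $F$, and $D(\Gamma)$ is a quotient of $\hat Q$. Hence $D(\Gamma)$ is perfect, and $D(\zeta)$ is central in it.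

*Proof.* $D|_C=1$ by Lemma 7.4. As $\rho\in C$, (7) gives $D(F)^2=D(F)^3=1$, so $D(F)=1$. The generators $\rho,h,b,b',k_j$ lie in $T\subset C$. So all generators other than $\hat x,\hat y,\hat w$ map to $1$. Since $r_1,r_2,r_3\in C$, (3) shows that the images of $\hat x,\hat y,\hat w$ satisfy the relations of $\hat Q$. So $D(\Gamma)$ is the image of $\hat Q$ under $x\mapsto D(\hat x)$, and so on. By Step 6.1, $\hat Q$ is perfect and $x^2$ is central in it, and $D(\zeta)$ is the image of $x^2$. $\square$

In particular Lemma 4.1, which used only (P2), is now available for $\Gamma$.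

**Lemma 9.2 (property (P3)).** Let $D:\Gamma\to GL_3(\mathbb R)$ be such that $D(\zeta)$ has characteristic polynomial $(\lambda-1)(\lambda+1)^2$, let $\mathbb R^3=E\oplus L$ be as in Lemma 4.1(c), and let $u$ be a cocycle for $D$. Then there is $v\in E$ with $u(g)=(D(g)-1)v$ for all $g\in\Gamma$.

*Proof.*

**Step 1 ($u=0$ on $C$ and on $F$).** *We dispose of the generators that act trivially.* Since $D|_C=1$, $u|_C$ is a homomorphism from a perfect group to $\mathbb R^3$, so $u|_C=0$. For $s\in C$,
$$u(sFs^{-1})=u(s)+D(s)u(F)+D(sF)u(s^{-1})=u(F).$$
As $D(F)=1$ and $\rho\in C$, the second relation of (7) gives $3u(F)=0$, so $u(F)=0$.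

**Step 2 (the $L$-component).** *This step excludes drift along the curve, as in Example 3.1.* Since $\Gamma$ acts trivially on $L$, the component $u_L$ is a homomorphism $\Gamma\to L$. It vanishes on $C$ and on all generators except possibly $\hat x,\hat y,\hat w$. As $r_1,r_2,r_3\in C$, the values $u_L(\hat x),u_L(\hat y),u_L(\hat w)$ satisfy the relations of $\hat Q$ and define a homomorphism $\hat Q\to L$. It is $0$, as $\hat Q$ is perfect. So $u_L=0$.

**Step 3 (the $E$-component).** *This step excludes drift off the curve, as in Example 3.2; it uses that $\zeta$ is central modulo elements on which the cocycle vanishes.* $D(\zeta)-1$ is invertible on $E$. Put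
$$v=(D(\zeta)-1)|_E^{-1}u_E(\zeta),\qquad u'(g)=u_E(g)-(D(g)-1)v .$$
This is a cocycle with values in $E$, with $u'(\zeta)=0$, and it vanishes on $C$ and on $F$, where $u_E=0$ and $D=1$. For $c_0\in C$ and $g\in\Gamma$,
$$u'(gc_0g^{-1})=u'(g)+D(g)u'(c_0)+D(gc_0)u'(g^{-1})=u'(g)+D(g)u'(g^{-1})=u'(1)=0 .$$
Let $N_C$ be the normal closure of $C$ in $\Gamma$. On it $D=1$, so $u'|_{N_C}$ is a homomorphism, and it vanishes on the conjugates of $C$. So $u'|_{N_C}=0$.

Let $s\in\{\hat x,\hat y,\hat w\}$. In $\Gamma/N_C$ the images of $\hat x,\hat y,\hat w$ satisfy the relations of $\hat Q$, because $r_1,r_2,r_3\in C$; and $x^2$ is central in $\hat Q$. So $\zeta s=n\,s\zeta$ with $n\in N_C$, and $u'(\zeta s)=u'(n)+D(n)u'(s\zeta)=u'(s\zeta)$. Expanding both sides,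
$$u'(\zeta)+D(\zeta)u'(s)=u'(s)+D(s)u'(\zeta).$$
As $u'(\zeta)=0$, this says $(D(\zeta)-1)u'(s)=0$, so $u'(s)=0$. Thus $u'$ vanishes on all generators, and $u'=0$. Together with $u_L=0$ this gives $u(g)=u_E(g)=(D(g)-1)v$. $\square$

Compare with Example 3.2. There $\zeta s=s^{-2}\cdot s\zeta$, so $\zeta$ commutes with $s$ only modulo an element $s^{-2}$ on which the cocycle does not vanish, and the last computation breaks.

Step 8.5, Lemma 9.1 and Lemma 9.2 prove Proposition 3.4, and with it Theorem A. Taking $g\ge2$, the answer to the question of Section 1 is yes, for every such $g$.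

## 10. A signed count of fixed points: Theorem B

The parity argument sees only one point modulo $2$. To handle several copies of the action we give the fixed points signs. The square root $\hat x$ of $\zeta$ makes this possible.

**Step 10.1 (definition of $e(\alpha)$).** *We attach an integer to every action.* Let $\alpha$ be a $C^1$ action of $\Gamma$ on a closed oriented surface $M$. Let $\mathrm{Fix}^-(\alpha)$ be the set of global fixed points $m$ at which $D_m(\zeta)$ has characteristic polynomial $(\lambda+1)^2$. By Lemma 4.1(b) with $n=2$ there are only two possible polynomials, so, as in Step 4.2, $\mathrm{Fix}^-(\alpha)$ is open and closed in the closed set of global fixed points, hence compact. Its points are isolated, because $D_m(\zeta)-1$ is invertible and so $m$ is an isolated fixed point of $\zeta$. So $\mathrm{Fix}^-(\alpha)$ is finite.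

At $m\in\mathrm{Fix}^-(\alpha)$ the eigenvalues of $D_m(\hat x)$ have square $-1$, so $D_m(\hat x)$ has no real eigenvector. Hence $(v,D_m(\hat x)v)$ is a basis of $T_mM$ for every $v\ne0$, and as $T_mM\setminus0$ is connected, all these bases define one orientation. Let $\epsilon(m)=\pm1$ according to whether it agrees with that of $M$, and put
$$e(\alpha)=\sum_{m\in\mathrm{Fix}^-(\alpha)}\epsilon(m)\in\mathbb Z .$$
Clearly $e$ is additive under disjoint union and changes sign when the orientation of $M$ is reversed.

To see the signs at work, let $\hat x$ be the rotation of $S^2$ by $\pi/2$ about the vertical axis (with the group $\mathbb Z/4$ in place of $\Gamma$, and the same recipe). Then $\zeta$ is the rotation by $\pi$, with derivative $-I$ at both poles. With respect to the orientation of $S^2$ the map $\hat x$ turns by $+\pi/2$ at one pole and by $-\pi/2$ at the other, so the signs cancel. This fits with the extension to the ball, where the vertical diameter joins the two poles.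

**Step 10.2 ($e$ vanishes on boundaries).** *We orient the fixed curves.* Let $M=\partial W$ with $W$ compact and oriented, and let $\phi:\Gamma\to\mathrm{Diff}^1(W)$ extend $\alpha$. By (1) and Proposition 4.4, $\partial\mathcal E=\mathrm{Fix}^-(\alpha)$. Along $\mathcal E$ the planes $E_y=\ker(D_y(\zeta)+1)^2$ are kernels of continuously varying matrices of constant rank, so they form a continuous bundle. On $E_y$ the map $D_y(\hat x)$ again has eigenvalues $\pm i$, so $E$ is oriented by $(v,D_y(\hat x)v)$. Since $TW|_{\mathcal E}=T\mathcal E\oplus E$ by Proposition 4.4, we can orient $\mathcal E$ by requiring that (orientation of $T\mathcal E$, orientation of $E$) be the orientation of $W$.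

Use the outward-normal-first convention for $M=\partial W$. At $m\in\partial\mathcal E$ we have $E_m=T_mM$ by (1), and $L_m$ is transverse to it. So the orientation of $\mathcal E$ at $m$ points outward if and only if the orientation of $E_m=T_mM$ agrees with that of $M$, that is, if and only if $\epsilon(m)=+1$. Each oriented closed arc points outward at one end and inward at the other, so the signed number of boundary points of a compact oriented $1$-manifold is $0$. Hence $e(\alpha)=0$.

**Step 10.3 (conclusion).** *We evaluate $e$ on the inclusion.* If $\alpha_1,\alpha_2$ are bordant by $W$ with $\partial W=M_1\sqcup\overline{M_2}$, then $0=e(\alpha_1)-e(\alpha_2)$. So bordant actions have equal $e$. For the inclusion $\Gamma\subset\mathrm{Diff}_0(\Sigma)$, (P1) gives $\mathrm{Fix}^-=\{p\}$, so $e=\pm1$. The disjoint union of $k$ copies has $e=\pm k\ne0$ and is not nullbordant for $k\ge1$. Any action bordant to the inclusion has $e=\pm1$, so its set $\mathrm{Fix}^-$ is nonempty and it has a global fixed point. $\blacksquare$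

## 11. Absorbing a countable set: Theorem C

**Step 11.1 (larger groups).** *This step proves the second statement.* A nullbordism for a subgroup of $\mathrm{Diff}(\Sigma)$ containing $\Gamma$ restricts to one for $\Gamma$, which does not exist by Theorem A.

**Step 11.2 (countable sets).** *This step proves the first statement, by adding fields to the sequence $(X_i)$.* Let $T'\subset\mathrm{Diff}_0(\Sigma)$ be countable. Keep everything in Sections 6 and 7 and choose $k_0\in\mathrm{Diff}_0(\Sigma)$ with $p\in k_0(B_0)$. By (4), the sets $g(B_0)$ with $g\in\langle G_S,k_0\rangle$ cover all of $\Sigma$. As $\Sigma$ is compact, $\mathrm{Diff}_0(\Sigma)=\mathrm{Diff}_c(\Sigma)_0$. So by (Fr) and Lemma 5.1 each element of $T'$ is a finite product of elements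
$$g\,[\exp X,\exp Y]^{\pm1}g^{-1},\qquad g\in\langle G_S,k_0\rangle,\ X,Y\in\mathrm{Vect}_c(B_0).$$
In Step 8.1 include these countably many fields in the sequence $(X_i)$. The construction of $Z$, $F$ and $\Gamma$ and all the proofs in Sections 8 and 9 apply without change to the longer sequence. So the resulting $\Gamma$ satisfies Proposition 3.4, hence Theorem A, and it contains all $[\exp X_i,\exp X_j]$ by (8). The group $\langle\Gamma,k_0\rangle\subset\mathrm{Diff}_0(\Sigma)$ is finitely generated and contains $G_S$, $k_0$ and all these commutators, hence it contains $T'$. It contains $\Gamma$, so by Step 11.1 it is not nullbordant. $\blacksquare$
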